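\title{The commuting tensor product of operator systems is not associative}

\begin{abstract}
We show that the commuting tensor product $\otimes_{\mathrm c}$ of operator systems is not associative. Associativity fails at the first matrix level, for explicit operator systems of dimensions $3,3,4$, and for a natural family of test elements we find the exact constants up to which they are positive in each of the two bracketings. When the last factor is a unital C*-algebra $A$, associativity holds for all choices of the other two factors if and only if $A$ is nuclear, and a single $3$-dimensional operator system suffices as a test. Associativity holds when the middle factor is a C*-algebra, when two factors are C*-algebras, and when some factor has dimension at most $2$.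
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{operator system} is a complex vector space $\mathcal T$ with an involution, a matrix ordering $\{C_n\subseteq M_n(\mathcal T)_h\}_{n\ge1}$ and an Archimedean matrix order unit $1$. By the theorem of Choi and Effros this is the same as a subspace of some $B(H)$ that contains the identity and is closed under adjoints, with the cones $M_n(\mathcal T)^+=M_n(\mathcal T)\cap B(H^n)^+$; the reader may keep this concrete picture in mind throughout. A linear map $\varphi$ between operator systems is \emph{completely positive} (cp) if each entrywise amplification $\varphi^{(n)}$ maps positive matrices to positive matrices, and \emph{ucp} if moreover $\varphi(1)=1$. A \emph{complete order isomorphism} is a linear bijection that is cp together with its inverse.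

Let $\mathcal T,\mathcal R$ be operator systems. Given ucp maps $\varphi:\mathcal T\to B(H)$ and $\psi:\mathcal R\to B(H)$ with commuting ranges, let $\varphi\cdot\psi:\mathcal T\otimes\mathcal R\to B(H)$ be the linear map with $t\otimes g\mapsto\varphi(t)\psi(g)$. Declare $z\in M_n(\mathcal T\otimes\mathcal R)$ positive if $(\varphi\cdot\psi)^{(n)}(z)\ge0$ for all such $H,\varphi,\psi$. With these cones and the unit $1\otimes1$, the algebraic tensor product is an operator system $\mathcal T\otimes_{\mathrm c}\mathcal R$, the (maximal) \emph{commuting tensor product} of Kavruk, Paulsen, Todorov and Tomforde. It records what is positive in every model in which $\mathcal T$ and $\mathcal R$ act by commuting operators on one Hilbert space. We say that associativity holds for a triple $(\mathcal S_1,\mathcal S_2,\mathcal S_3)$ if the identity map of $\mathcal S_1\otimes\mathcal S_2\otimes\mathcal S_3$ is a complete order isomorphism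
\[
(\mathcal S_1\otimes_{\mathrm c}\mathcal S_2)\otimes_{\mathrm c}\mathcal S_3\;\cong\;\mathcal S_1\otimes_{\mathrm c}(\mathcal S_2\otimes_{\mathrm c}\mathcal S_3).
\]
The question we answer, taken from Blecher and Russell \cite{BR}, is whether associativity holds for all triples.

There is an obvious reason to guess that it does. Call $z\in M_n(\mathcal S_1\otimes\mathcal S_2\otimes\mathcal S_3)$ \emph{jointly positive} if $(\varphi_1\cdot\varphi_2\cdot\varphi_3)^{(n)}(z)\ge0$ for all ucp maps $\varphi_i:\mathcal S_i\to B(H)$ with pairwise commuting ranges, where $\varphi_1\cdot\varphi_2\cdot\varphi_3$ sends $t_1\otimes t_2\otimes t_3$ to $\varphi_1(t_1)\varphi_2(t_2)\varphi_3(t_3)$. These \emph{joint cones} involve no bracket, and they contain the cones of both bracketings: $\varphi_2\cdot\varphi_3$ is ucp on $\mathcal S_2\otimes_{\mathrm c}\mathcal S_3$ by definition and commutes with $\varphi_1$, while $\varphi_1\cdot\varphi_2$ is ucp on $\mathcal S_1\otimes_{\mathrm c}\mathcal S_2$ and commutes with $\varphi_3$. One expects both bracketings to have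 exactly the joint cones. The catch is that the left bracketing is tested against pairs $(\Phi,\psi)$ in which $\Phi$ is an arbitrary ucp map on $\mathcal S_1\otimes_{\mathrm c}\mathcal S_2$, not necessarily a product $\varphi_1\cdot\varphi_2$. We shall build a map $\Phi$ that is far from a product and that detects the difference.

\subsection*{The operator systems}
A \emph{symmetry} is a self-adjoint unitary. A self-adjoint element $g$ of $M_n(\mathcal R)$ is a \emph{contraction} if $-1_n\le g\le 1_n$. For $k\ge2$ index the coordinates of $\ell^\infty_{2k}$ by pairs $(i,a)$ with $1\le i\le k$ and $a=\pm$, let $\chi_{i,a}$ be the minimal projections, and put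
\[
s_i=\chi_{i,+}-\chi_{i,-},\qquad \mathcal W_k=\operatorname{span}\{1,s_1,\dots,s_k\}\subset\ell^\infty_{2k},\qquad r_k=\frac{2\sqrt{k-1}}{k}.
\]
Thus $r_2=1$, $r_3=\frac{2\sqrt2}{3}<1$ and $r_4=\frac{\sqrt3}{2}<1$. The system $\mathcal W_2=\{(a_1,a_2,b_1,b_2):a_1+a_2=b_1+b_2\}\subset\ell^\infty_4$ has dimension $3$. In $\mathcal W_2\otimes\mathcal W_2$ put $w_{xy}=s_x\otimes s_y$ for $x,y\in\{1,2\}$. We number the pairs $11,12,21,22$ as $1,2,3,4$, so that $w_1=w_{11}$, $w_2=w_{12}$, $w_3=w_{21}$, $w_4=w_{22}$, and we use this identification for all indices.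

Let $\Gamma_k=\mathbb Z_2*\dots*\mathbb Z_2$ ($k$ factors) be the group generated by $h_1,\dots,h_k$ subject only to $h_i^2=e$. Its left and right regular representations on $\ell^2\Gamma_k$ are $\lambda(g)\delta_s=\delta_{gs}$ and $\rho(g)\delta_s=\delta_{sg^{-1}}$. They commute, and $\lambda(h_i),\rho(h_i)$ are symmetries. Put
\[
\mathcal R_k=\operatorname{span}\{1,\rho(h_1),\dots,\rho(h_k)\}\subset B(\ell^2\Gamma_k).
\]
Applying the spanning operators to $\delta_e$ gives orthonormal vectors, so $\dim\mathcal R_k=k+1$.

\subsection*{Results}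

\begin{theorem}\label{thm:A}
The element $z=1+\sum_{i=1}^{3}w_i\otimes\rho(h_i)\in\mathcal W_2\otimes\mathcal W_2\otimes\mathcal R_3$ is positive in $\mathcal W_2\otimes_{\mathrm c}(\mathcal W_2\otimes_{\mathrm c}\mathcal R_3)$ but not in $(\mathcal W_2\otimes_{\mathrm c}\mathcal W_2)\otimes_{\mathrm c}\mathcal R_3$. Hence $\otimes_{\mathrm c}$ is not associative.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $k\in\{3,4\}$ and $r\in\mathbb R$.
\begin{enumerate}
\item[(1)] For every operator system $\mathcal R$ and self-adjoint contractions $g_1,\dots,g_k\in\mathcal R$, the element $1+r\sum_{i\le k}w_i\otimes g_i$ is positive in $\mathcal W_2\otimes_{\mathrm c}(\mathcal W_2\otimes_{\mathrm c}\mathcal R)$ if $|r|\le1$, and in $(\mathcal W_2\otimes_{\mathrm c}\mathcal W_2)\otimes_{\mathrm c}\mathcal R$ if $|r|\le r_k$.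
\item[(2)] For $\mathcal R=\mathcal R_k$ and $g_i=\rho(h_i)$, both conditions are also necessary.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
For a unital C*-algebra $A$ the following are equivalent:
\begin{enumerate}
\item[(i)] $A$ is nuclear;
\item[(ii)] associativity holds for $(\mathcal S_1,\mathcal S_2,A)$ for all operator systems $\mathcal S_1,\mathcal S_2$;
\item[(iii)] associativity holds for $(\mathcal W_2,\mathcal W_2,A)$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:D}
Associativity holds for $(\mathcal S_1,\mathcal S_2,\mathcal S_3)$ if the middle factor is a C*-algebra, or if two of the three factors are C*-algebras, or if some factor has dimension at most $2$.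
\end{theorem}

So a failure needs all three dimensions to be at least $3$, and the dimensions $(3,3,4)$ occur. We do not decide the case $(3,3,3)$.

\subsection*{The idea}
Let $\varphi$ be a ucp map on $\mathcal W_k$ and let $K_1,\dots,K_k$ be self-adjoint contractions commuting with its range. Section~\ref{sec:Wk} shows that $1+r\sum_i\varphi(s_i)K_i\ge0$ always holds for $r=r_k$ and can fail for every larger $r$. The constant comes from the tree of $\Gamma_k$, which is a line for $k=2$ and branches for $k\ge3$. Section~\ref{sec:counter} plays the two cases against each other. In the right bracketing, the four products $w_{xy}$ are handled two at a time, the lossless case $k=2$ applies twice, and the constant is $1$. In the left bracketing, the $w_{xy}$ span with $1$ a copy of $\mathcal W_4$ onto which $\mathcal W_2\otimes_{\mathrm c}\mathcal W_2$ retracts, so the loss for $k=3,4$ appears. Sections~\ref{sec:joint}--\ref{sec:positive} treat C*-algebra factors and small dimensions.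

\section{Conventions and standard facts}\label{sec:prelim}

C*-algebras are unital. For $t\in\mathcal T$ and $g=[g_{ll'}]\in M_n(\mathcal R)$ we write $t\otimes g$ for the matrix $[t\otimes g_{ll'}]\in M_n(\mathcal T\otimes\mathcal R)$, and likewise with three factors; for a scalar matrix $B\in M_n$ this gives $t\otimes B\in M_n(\mathcal T)$. We identify $H^n=\mathbb C^n\otimes H$, so that $1_n\otimes y$ is the diagonal operator matrix with entries $y$, and $E_{ij}$ are the matrix units. If $\varphi:\mathcal T\to B(H)$ is ucp, so is $\varphi_n(t)=1_n\otimes\varphi(t)$. If $\varphi,\psi$ are ucp with commuting ranges, then $\psi^{(n)}(g)$ commutes with $\varphi_n(\mathcal T)$ and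
\begin{equation}\label{eq:ampl}
(\varphi\cdot\psi)^{(n)}(t\otimes g)=\varphi_n(t)\,\psi^{(n)}(g).
\end{equation}
A ucp map preserves adjoints, is contractive, and its amplifications send self-adjoint contractions to self-adjoint contractions. Its range is a self-adjoint set, so the commutant of its range is a von Neumann algebra.

The following properties of $\otimes_{\mathrm c}$ come directly from the definition.
\begin{enumerate}
\item[(T1)] \emph{Functoriality and symmetry.} If $u:\mathcal T\to\mathcal T'$ and $v:\mathcal R\to\mathcal R'$ are ucp, then $u\otimes v$ is ucp for $\otimes_{\mathrm c}$, because $(\varphi\cdot\psi)\circ(u\otimes v)=(\varphi u)\cdot(\psi v)$. The flip $\mathcal T\otimes_{\mathrm c}\mathcal R\to\mathcal R\otimes_{\mathrm c}\mathcal T$ is a complete order isomorphism. Consequently, reversing the order of three factors carries $(\mathcal S_1\otimes_{\mathrm c}\mathcal S_2)\otimes_{\mathrm c}\mathcal S_3$ onto $\mathcal S_3\otimes_{\mathrm c}(\mathcal S_2\otimes_{\mathrm c}\mathcal S_1)$ and $\mathcal S_1\otimes_{\mathrm c}(\mathcal S_2\otimes_{\mathrm c}\mathcal S_3)$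 onto $(\mathcal S_3\otimes_{\mathrm c}\mathcal S_2)\otimes_{\mathrm c}\mathcal S_1$.
\item[(T2)] $\mathcal T\otimes_{\mathrm c}\mathbb C=\mathcal T$, since a matrix over $\mathcal T\subseteq B(H)$ that is positive under all ucp maps is positive under the inclusion. The map $g\mapsto1\otimes g$ from $\mathcal R$ to $\mathcal T\otimes_{\mathrm c}\mathcal R$ is ucp, since $(\varphi\cdot\psi)(1\otimes g)=\psi(g)$.
\end{enumerate}

We also use three standard facts.
\begin{enumerate}
\item[(F1)] \emph{Arveson's extension theorem.} If $\mathcal T\subseteq\mathcal T'$ are operator systems with the same unit, every ucp map $\mathcal T\to B(H)$ extends to a ucp map $\mathcal T'\to B(H)$.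
\item[(F2)] \emph{Maps on $\ell^\infty_m$.} If $Y_1,\dots,Y_m$ are positive elements of a C*-algebra with $\sum_jY_j=1$, the linear map sending the $j$-th minimal projection $\chi_j$ to $Y_j$ is ucp. Indeed, a positive matrix over $\ell^\infty_m$ is $\sum_j\chi_j\otimes B_j$ with $B_j\ge0$, and its image is a sum of tensor products of positive elements.
\item[(F3)] \emph{Dilation to a symmetry.} If $K\in B(H)$ is a self-adjoint contraction, then
\[
\widehat K=\begin{pmatrix}K&\sqrt{1-K^2}\\ \sqrt{1-K^2}&-K\end{pmatrix}\in B(H^2)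
\]
is a symmetry with upper-left corner $K$. Its entries are continuous functions of $K$, so $\widehat K$ commutes with $1_2\otimes X$ whenever $X$ commutes with $K$.
\end{enumerate}

\section{The systems $\mathcal W_k$ and the constant $r_k$}\label{sec:Wk}

\begin{lemma}\label{lem:Wk}
Let $k\ge2$.
\begin{enumerate}
\item[(a)] For $B_0,\dots,B_k\in M_n$, the matrix $1\otimes B_0+\sum_is_i\otimes B_i$ is positive in $M_n(\mathcal W_k)$ if and only if $B_0\pm B_i\ge0$ for all $i$.
\item[(b)] For $X_1,\dots,X_k\in B(H)$, the unital linear map $\varphi:\mathcal W_k\to B(H)$ with $\varphi(s_i)=X_i$ is ucp if and only if there are $Y_i^\pm\ge0$ in $B(H)$ with $\sum_i(Y_i^++Y_i^-)=1$ and $X_i=Y_i^+-Y_i^-$.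
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The value of the matrix at the coordinate $(i,a)$ is $B_0+aB_i$. (b) If $\varphi$ is ucp, extend it to $\ell^\infty_{2k}$ by (F1) and let $Y_i^\pm$ be the images of $\chi_{i,\pm}$. Conversely, restrict to $\mathcal W_k$ the ucp map $\chi_{i,\pm}\mapsto Y_i^\pm$ of (F2).
\end{proof}

Let $\varphi$, $X_i$, $Y_i^\pm$ be as in (b), and let $K_1,\dots,K_k$ be self-adjoint contractions commuting with all $X_j$; without this commutation the products $X_iK_i$ need not even be self-adjoint. For which $r$ is $1+r\sum_iX_iK_i$ positive? If the $K_i$ commuted with the $Y_j^\pm$ we could take $r=1$, because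
\[
1+\sum_iX_iK_i=\sum_i\bigl[Y_i^+(1+K_i)+Y_i^-(1-K_i)\bigr]
\]
would be a sum of products of commuting positive operators. The difficulty is that the $Y_j^\pm$ come from an extension theorem and lie outside the range of $\varphi$, so nothing makes them commute with the $K_i$. We can also take $r=1$ if the $K_i$ are symmetries commuting with each other: on each joint eigenspace the operator is a compression of $\varphi(1+\sum_i\pm s_i)\ge0$. A loss can therefore come only from the failure of the $K_i$ to commute with each other, which points to the group generated freely by $k$ involutions.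

The remedy is to replace $K_i$ by $\lambda(h_i)$ acting on a separate tensor factor, where commutation with the $Y_j^\pm$ costs nothing: on $\ell^2\Gamma_k\otimes H$,
\begin{equation}\label{eq:T}
T:=1+\sum_i\lambda(h_i)\otimes X_i=\sum_i\bigl[(1+\lambda(h_i))\otimes Y_i^++(1-\lambda(h_i))\otimes Y_i^-\bigr]\ge0 .
\end{equation}
One then returns to $H$ by testing $T$ on well-chosen vectors. To describe them, recall that each $s\in\Gamma_k$ is a unique reduced word $h_{i_1}\cdots h_{i_m}$ with $i_j\ne i_{j+1}$; its length is $|s|=m$, and there are $k(k-1)^{m-1}$ words of length $m\ge1$. Joining $s$ to $h_is$ by an edge labeled $i$ turns $\Gamma_k$ into a tree in which each vertex meets one edge of each label (Figure~\ref{fig:tree}).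

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}]
\node (e) at (0,0) {$e$};
\node (a) at (-4,-1.2) {$h_1$};
\node (b) at (0,-1.2) {$h_2$};
\node (c) at (4,-1.2) {$h_3$};
\node (a2) at (-5,-2.5) {$h_2h_1$};
\node (a3) at (-3,-2.5) {$h_3h_1$};
\node (b1) at (-1,-2.5) {$h_1h_2$};
\node (b3) at (1,-2.5) {$h_3h_2$};
\node (c1) at (3,-2.5) {$h_1h_3$};
\node (c2) at (5,-2.5) {$h_2h_3$};
\draw (e) -- node[above] {$1$} (a);
\draw (e) -- node[right] {$2$} (b);
\draw (e) -- node[above] {$3$} (c);
\draw (a) -- node[left] {$2$} (a2);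
\draw (a) -- node[right] {$3$} (a3);
\draw (b) -- node[left] {$1$} (b1);
\draw (b) -- node[right] {$3$} (b3);
\draw (c) -- node[left] {$1$} (c1);
\draw (c) -- node[right] {$2$} (c2);
\end{tikzpicture}
\caption{The words of length at most $2$ in $\Gamma_3=\mathbb Z_2*\mathbb Z_2*\mathbb Z_2$. The vertices $s$ and $h_is$ are joined by an edge labeled $i$. A word $s\neq e$ begins with $h_i$ exactly when its edge toward $e$ is labeled $i$.}\label{fig:tree}
\end{figure}

\begin{example}[$k=2$ by hand]\label{ex:k2}
Let $U_1,U_2$ be symmetries commuting with $X_1,X_2$. For $\xi\in H$ put $\eta=\delta_e\otimes\xi+\delta_{h_1}\otimes U_1\xi+\delta_{h_2}\otimes U_2\xi$, so $\|\eta\|^2=3\|\xi\|^2$. Then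
\[
(\lambda(h_1)\otimes X_1)\eta=\delta_{h_1}\otimes X_1\xi+\delta_e\otimes X_1U_1\xi+\delta_{h_1h_2}\otimes X_1U_2\xi ,
\]
whose inner product with $\eta$ is $\langle X_1\xi,U_1\xi\rangle+\langle X_1U_1\xi,\xi\rangle=2\langle X_1U_1\xi,\xi\rangle$. The same holds with $1$ and $2$ exchanged, so $\langle T\eta,\eta\rangle\ge0$ says $1+\frac23(X_1U_1+X_2U_2)\ge0$. The factor $\frac23$ records that, of the three vertices used, two are matched by the edges of a given label. The tree of $\Gamma_2$ is a line. The words of length at most $N$ form a segment with $2N+1$ vertices and $N$ edges of each label, and spreading $\xi$ over this segment gives the factor $\frac{2N}{2N+1}$, which tends to $1$. For $k=3$ the words of length at most $N$ number $3\cdot2^N-2$ and span $2^N-1$ edges of each label, so equal weights give only $\frac{2(2^N-1)}{3\cdot2^N-2}\to\frac23$: half of the ball is boundary. The proof below weights the vertices so that all spheres carry the same mass, as they do on the line. This improves $\frac23$ to $r_3$.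
\end{example}

\begin{proposition}\label{prop:key}
Let $k\ge2$, let $\varphi:\mathcal W_k\to B(H)$ be ucp, $X_i=\varphi(s_i)$, and let $K_1,\dots,K_k\in\varphi(\mathcal W_k)'$ be self-adjoint contractions. Then $1+r_k\sum_iX_iK_i\ge0$.
\end{proposition}

\begin{proof}
By (F3) the symmetries $\widehat K_i$ commute with the range of the ucp map $\varphi_2$, and $1+r_k\sum_iX_iK_i$ is the upper-left corner of $1+r_k\sum_i\varphi_2(s_i)\widehat K_i$. So we may assume that $K_i=U_i$ are symmetries. Since the only relations in $\Gamma_k$ are $h_i^2=e$, there is a unitary representation $\pi$ of $\Gamma_k$ on $H$ with $\pi(h_i)=U_i$, and $\pi(\Gamma_k)$ commutes with every $X_i$.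

Let $f$ be a finitely supported real unit vector in $\ell^2\Gamma_k$. The map $V\xi=\sum_sf(s)\,\delta_s\otimes\pi(s)^*\xi$ is an isometry $H\to\ell^2\Gamma_k\otimes H$ with $V^*(\delta_s\otimes\xi)=f(s)\pi(s)\xi$. For $g\in\Gamma_k$,
\[
V^*(\lambda(g)\otimes X_i)V=\sum_sf(s)f(gs)\,\pi(gs)X_i\pi(s)^*=\langle\lambda(g)f,f\rangle\,\pi(g)X_i ,
\]
where the second equality is the one place that uses the commutation hypothesis. Compressing \eqref{eq:T} by $V$ gives
\begin{equation}\label{eq:compress}
1+\sum_i\langle\lambda(h_i)f,f\rangle\,X_iU_i\ge0 .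
\end{equation}

Let $f_N(s)=(k-1)^{-|s|/2}$ for $|s|\le N$ and $f_N(s)=0$ otherwise. Each sphere of radius $m\in\{1,\dots,N\}$ contributes $k(k-1)^{m-1}(k-1)^{-m}$ to the squared norm, so $\|f_N\|^2=1+N\frac{k}{k-1}$. The sum $\sum_i\langle\lambda(h_i)f_N,f_N\rangle=\sum_i\sum_sf_N(s)f_N(h_is)$ counts every edge of the tree twice. Each word of length $m+1$ has exactly one neighbor of length $m$, so there are $k(k-1)^m$ edges between the spheres of radii $m$ and $m+1$, and
\[
\sum_i\langle\lambda(h_i)f_N,f_N\rangle=2\sum_{m=0}^{N-1}k(k-1)^m(k-1)^{-m/2-(m+1)/2}=\frac{2kN}{\sqrt{k-1}} .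
\]
Automorphisms of $\Gamma_k$ permuting the generators preserve length, hence $f_N$, so the $k$ terms on the left are equal. For $f=f_N/\|f_N\|$ this gives
\[
\langle\lambda(h_i)f,f\rangle=\frac{2N/\sqrt{k-1}}{1+Nk/(k-1)}\;\longrightarrow\;\frac{2\sqrt{k-1}}{k}=r_k\qquad(N\to\infty),
\]
and the claim follows from \eqref{eq:compress}.
\end{proof}

Since $r_2=1$, the case $k=2$ has no loss: if $\varphi:\mathcal W_2\to B(H)$ is ucp and $K_1,K_2\in\varphi(\mathcal W_2)'$ are self-adjoint contractions, then
\begin{equation}\label{eq:two}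
1+\varphi(s_1)K_1+\varphi(s_2)K_2\ge0 .
\end{equation}

To see that $r_k$ cannot be improved we need a ucp map on $\mathcal W_k$ and symmetries commuting with its range that make $\sum_iX_iK_i$ very negative. The commuting representations $\lambda$ and $\rho$ offer this: $\lambda(h_i)\rho(h_i)\delta_e=\delta_{h_ieh_i^{-1}}=\delta_e$ for every $i$, so with $X_i=-c\lambda(h_i)$ and $K_i=\rho(h_i)$ all $k$ terms contribute $-c$ at the vector $\delta_e$. It remains to find a large $c$ for which $s_i\mapsto-c\lambda(h_i)$ is ucp. By Lemma~\ref{lem:Wk}(b) this amounts to dominating $\pm\lambda(h_i)$ by positive operators $Q_i$ whose sum is small.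

\begin{proposition}\label{prop:sharp}
Let $k\ge2$ and $c_k=\frac1{2\sqrt{k-1}}=\frac1{kr_k}$. There are $Y_i^\pm\ge0$ in $B(\ell^2\Gamma_k)$, $1\le i\le k$, with $\sum_i(Y_i^++Y_i^-)=1$ and $Y_i^+-Y_i^-=-c_k\lambda(h_i)$.
\end{proposition}

\begin{proof}
Let $p_i$ be the projection onto the closed span of the $\delta_s$ with $s$ beginning with $h_i$. Left multiplication by $h_i$ deletes the first letter of a word beginning with $h_i$ and prefixes $h_i$ to any other word, so it interchanges these two classes of words and $\lambda(h_i)=p_i\lambda(h_i)(1-p_i)+(1-p_i)\lambda(h_i)p_i$. For $t\ge1$ let $Q_i=tp_i+t^{-1}(1-p_i)$. Then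
\[
|\langle\lambda(h_i)\xi,\xi\rangle|\le2\|p_i\xi\|\,\|(1-p_i)\xi\|\le t\|p_i\xi\|^2+t^{-1}\|(1-p_i)\xi\|^2=\langle Q_i\xi,\xi\rangle ,
\]
that is, $Q_i\pm\lambda(h_i)\ge0$. In terms of the tree, $Q_i$ charges $t$ to the far end and $t^{-1}$ to the near end of each edge labeled $i$; a vertex other than $e$ is the far end of one edge and the near end of $k-1$ edges. Accordingly, since $\sum_ip_i\le1$ and $t-t^{-1}\ge0$,
\[
\sum_iQ_i=\frac kt+\Bigl(t-\frac1t\Bigr)\sum_ip_i\le\frac{k-1}t+t .
\]
The right side is smallest for $t=\sqrt{k-1}$, where it equals $2\sqrt{k-1}=c_k^{-1}$. With this $t$ the operator $D=1-c_k\sum_iQ_i$ is positive. Put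
\[
Y_i^\pm=\tfrac12\bigl(c_k(Q_i\mp\lambda(h_i))+\tfrac1kD\bigr)\ge0 .
\]
Then $\sum_i(Y_i^++Y_i^-)=c_k\sum_iQ_i+D=1$ and $Y_i^+-Y_i^-=-c_k\lambda(h_i)$.
\end{proof}

With these $X_i=-c_k\lambda(h_i)$ and $K_i=\rho(h_i)$ we get $\langle(1+r\sum_iX_iK_i)\delta_e,\delta_e\rangle=1-rkc_k=1-r/r_k$. So the constant in Proposition~\ref{prop:key} is the best possible, and for $k\ge3$ the loss is real.

\section{The two bracketings of $\mathcal W_2\otimes\mathcal W_2\otimes\mathcal R$}\label{sec:counter}

\subsection*{The right bracketing}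
Write $\sum_{x,y}s_x\otimes s_y\otimes g_{xy}=\sum_xs_x\otimes G_x$ with $G_x=\sum_ys_y\otimes g_{xy}$. The inequality \eqref{eq:two} shows first that each $G_x$ is a contraction over $\mathcal W_2\otimes_{\mathrm c}\mathcal R$, and then applies to the outer sum. We need the matrix version for Theorem~\ref{thm:C}.

\begin{proposition}\label{prop:right}
Let $\mathcal R$ be an operator system and let $g_{xy}\in M_n(\mathcal R)$, $x,y\in\{1,2\}$, be self-adjoint contractions. Then $z=1_n+\sum_{x,y}s_x\otimes s_y\otimes g_{xy}$ is positive in $M_n(\mathcal W_2\otimes_{\mathrm c}(\mathcal W_2\otimes_{\mathrm c}\mathcal R))$.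
\end{proposition}

\begin{proof}
Fix $x$ and a sign. Let $\varphi':\mathcal W_2\to B(H')$ and $\psi:\mathcal R\to B(H')$ be ucp with commuting ranges. The operators $\pm\psi^{(n)}(g_{xy})$, $y=1,2$, are self-adjoint contractions commuting with $\varphi'_n(\mathcal W_2)$. By \eqref{eq:ampl} and \eqref{eq:two},
\[
(\varphi'\cdot\psi)^{(n)}(1_n\pm G_x)=1\pm\sum_y\varphi'_n(s_y)\psi^{(n)}(g_{xy})\ge0 .
\]
Hence $G_x$ is a self-adjoint contraction in $M_n(\mathcal W_2\otimes_{\mathrm c}\mathcal R)$. Now let $\varphi:\mathcal W_2\to B(H)$ and $\Phi:\mathcal W_2\otimes_{\mathrm c}\mathcal R\to B(H)$ be ucp with commuting ranges. The operators $K_x=\Phi^{(n)}(G_x)$ are self-adjoint contractions commuting with $\varphi_n(\mathcal W_2)$, so $(\varphi\cdot\Phi)^{(n)}(z)=1+\sum_x\varphi_n(s_x)K_x\ge0$ by \eqref{eq:ampl} and \eqref{eq:two}.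
\end{proof}

\subsection*{The left bracketing}
Here a test map $\Phi$ sees the pair $\mathcal W_2\otimes_{\mathrm c}\mathcal W_2$ as one object, and we must understand which operators $\Phi(w_1),\dots,\Phi(w_4)$ can occur. On the $16$ points $((x,a),(y,b))$ the function $w_{x'y'}$ takes the value $ab$ if $(x,y)=(x',y')$ and $0$ otherwise. So the $w_i$ see only the pair $(xy,ab)$, which is a coordinate of $\ell^\infty_8\supset\mathcal W_4$, and they behave exactly like $s_1,\dots,s_4$.

\begin{lemma}\label{lem:retract}
\begin{enumerate}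
\item[(a)] For $k\in\{3,4\}$ the unital linear map $j_k:\mathcal W_k\to\mathcal W_2\otimes_{\mathrm c}\mathcal W_2$, $s_i\mapsto w_i$, is ucp.
\item[(b)] The unital linear map $\kappa:\mathcal W_2\otimes_{\mathrm c}\mathcal W_2\to\mathcal W_4$ with $\kappa(w_i)=s_i$ and $\kappa(s_x\otimes1)=\kappa(1\otimes s_y)=0$ is ucp.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $1\otimes B_0+\sum_is_i\otimes B_i\in M_n(\mathcal W_k)^+$, so $B_0\pm B_i\ge0$ by Lemma~\ref{lem:Wk}(a) and in particular $B_0\ge0$; put $B_4=0$ if $k=3$. For $\varepsilon>0$ let $B_\varepsilon=B_0+\varepsilon1_n$. The matrices $g_i=B_\varepsilon^{-1/2}B_iB_\varepsilon^{-1/2}$ are self-adjoint contractions. Proposition~\ref{prop:right} with $\mathcal R=\mathbb C$ and (T2) show that $1_n+\sum_iw_i\otimes g_i$ is positive in $M_n(\mathcal W_2\otimes_{\mathrm c}\mathcal W_2)$. Conjugating by the scalar matrix $B_\varepsilon^{1/2}$ gives $1\otimes B_0+\sum_iw_i\otimes B_i+\varepsilon1_n\ge0$, and we let $\varepsilon\to0$ under each test map $\varphi\cdot\psi$.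

(b) The inclusion of $\mathcal W_2\otimes_{\mathrm c}\mathcal W_2$ in $\ell^\infty_4\otimes\ell^\infty_4=\ell^\infty_{16}\subset B(\mathbb C^{16})$ is ucp, being $\iota_1\cdot\iota_2$ for the commuting ucp maps $\iota_1(t)=t\otimes1$ and $\iota_2(t)=1\otimes t$. Define $\ell^\infty_{16}\to\ell^\infty_8$ by $\chi_{x,a}\otimes\chi_{y,b}\mapsto\frac12\chi_{xy,ab}$, where $ab$ is the product of the signs. Each coordinate $(xy,c)$ arises from the two sign pairs $(+,c)$ and $(-,-c)$, so the images sum to $1$ and the map is ucp by (F2). It sends $w_{xy}=\sum_{a,b}ab\,\chi_{x,a}\otimes\chi_{y,b}$ to $\chi_{xy,+}-\chi_{xy,-}=s_{xy}$. It sends $s_x\otimes1=\sum_y\sum_{a,b}a\,\chi_{x,a}\otimes\chi_{y,b}$ to $0$, because the pairs $(+,c)$ and $(-,-c)$ cancel, and $1\otimes s_y$ to $0$ for the same reason with $b$ in place of $a$. The composition of the two maps is $\kappa$.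
\end{proof}

Thus every ucp map on $\mathcal W_2\otimes_{\mathrm c}\mathcal W_2$ gives one on $\mathcal W_k$ through $j_k$, and every ucp map $\varphi$ on $\mathcal W_4$ gives one on $\mathcal W_2\otimes_{\mathrm c}\mathcal W_2$ through $\kappa$. The map $\varphi\kappa$ kills $s_x\otimes1$; a product $\varphi_1\cdot\varphi_2$ with this property has $\varphi_1(s_x)=0$ and kills all $w_{xy}$. These are the test maps that joint positivity does not see.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Write $z_r=1+r\sum_{i\le k}w_i\otimes g_i$.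

(1) If $|r|\le1$, apply Proposition~\ref{prop:right} with $n=1$ to the contractions $rg_i$, taking $g_4=0$ if $k=3$. If $|r|\le r_k$, let $\Phi:\mathcal W_2\otimes_{\mathrm c}\mathcal W_2\to B(H)$ and $\psi:\mathcal R\to B(H)$ be ucp with commuting ranges. Proposition~\ref{prop:key}, applied to the ucp map $\Phi j_k$ and the contractions $K_i=\frac r{r_k}\psi(g_i)$, gives $(\Phi\cdot\psi)(z_r)=1+r\sum_i\Phi(w_i)\psi(g_i)\ge0$.

(2) Let $g_i=\rho(h_i)$, and let $\psi:\mathcal R_k\to B(\ell^2\Gamma_k)$ be the inclusion. Suppose $z_r\ge0$ in the right bracketing. Evaluation at the coordinate $(1,a)$ is a ucp map $\mathrm{ev}_{1,a}$ from $\mathcal W_2$ to the scalar operators, with $s_1\mapsto a$ and $s_2\mapsto0$. Testing with $\mathrm{ev}_{1,a}$ on the first factor and $\mathrm{ev}_{1,+}\cdot\psi$ on $\mathcal W_2\otimes_{\mathrm c}\mathcal R_k$ gives $1+ra\rho(h_1)\ge0$ for both signs $a$. As $\|\rho(h_1)\|=1$, this means $|r|\le1$.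

Suppose $z_r\ge0$ in the left bracketing. Take $Y_i^\pm$ from Proposition~\ref{prop:sharp}, with $Y_4^\pm=0$ if $k=3$. By Lemma~\ref{lem:Wk}(b), these operators, and the same operators with $Y_i^+$ and $Y_i^-$ exchanged, define ucp maps $\varphi^\mp:\mathcal W_4\to B(\ell^2\Gamma_k)$ with $\varphi^\mp(s_i)=\mp c_k\lambda(h_i)$ for $i\le k$ and $\varphi^\mp(s_4)=0$ if $k=3$. The ucp maps $\Phi^\mp=\varphi^\mp\kappa$ have range in $\operatorname{span}\{1,\lambda(h_1),\dots,\lambda(h_k)\}$, which commutes with $\psi(\mathcal R_k)$. Since $\lambda(h_i)\rho(h_i)\delta_e=\delta_e$,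
\begin{equation}\label{eq:value}
\langle(\Phi^\mp\cdot\psi)(z_r)\delta_e,\delta_e\rangle=1\mp rkc_k=1\mp r/r_k .
\end{equation}
Both numbers are nonnegative, so $|r|\le r_k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The element $z$ is $z_1$ for $k=3$. It is positive in the right bracketing by Theorem~\ref{thm:B}(1). By \eqref{eq:value}, $\langle(\Phi^-\cdot\psi)(z)\delta_e,\delta_e\rangle=1-\frac3{2\sqrt2}<0$ because $9>8$, so $z$ is not positive in the left bracketing. The identity map is not even an order isomorphism at the first level.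
\end{proof}

The range $k\in\{3,4\}$ is forced by the method. With two terms the constants $1$ and $r_2$ agree, and $\mathcal W_2\otimes\mathcal W_2$ has only four products $w_{xy}$.

\section{Joint cones and C*-algebra factors}\label{sec:joint}

We now ask when a bracketing does have the joint cones. The basic tool is a Schur product theorem for operator matrices with commuting entries.

\begin{lemma}\label{lem:schur}
If $[x_{ij}],[y_{ij}]\in M_m(B(H))^+$ and every $x_{ij}$ commutes with every $y_{kl}$, then $[x_{ij}y_{ij}]\ge0$.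
\end{lemma}

\begin{proof}
Since $y_{kl}^*=y_{lk}$, the $x_{ij}$ commute with the C*-algebra $C$ generated by $1$ and the $y_{kl}$. The square root $[c_{ij}]=[y_{ij}]^{1/2}$ lies in $M_m(C)$, and $y_{ij}=\sum_kc_{ki}^*c_{kj}$. With $D_k=\operatorname{diag}(c_{k1},\dots,c_{km})$, the $(i,j)$ entry of $\sum_kD_k^*[x_{ij}]D_k\ge0$ is $\sum_kc_{ki}^*x_{ij}c_{kj}=x_{ij}y_{ij}$.
\end{proof}

We shall apply it to matrices padded by a redundant index: if $[x_{ij}]\ge0$, then $[x_{ij}]_{(i,l),(j,l')}\ge0$, being the tensor product of $[x_{ij}]$ with the all-ones matrix.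

\begin{proposition}\label{prop:joint}
If $\mathcal S_2$ or $\mathcal S_3$ is a C*-algebra, the cones of $\mathcal S_1\otimes_{\mathrm c}(\mathcal S_2\otimes_{\mathrm c}\mathcal S_3)$ are the joint cones. If $\mathcal S_1$ or $\mathcal S_2$ is a C*-algebra, the cones of $(\mathcal S_1\otimes_{\mathrm c}\mathcal S_2)\otimes_{\mathrm c}\mathcal S_3$ are the joint cones.
\end{proposition}

\begin{proof}
The joint cones are invariant under permuting the factors. By (T1) the second statement follows from the first, and in the first we may assume that $\mathcal S_3=A$ is a C*-algebra; write $\mathcal T=\mathcal S_2$. Let $z$ be jointly positive, and let $\varphi:\mathcal S_1\to B(H)$ and $\Phi:\mathcal T\otimes_{\mathrm c}A\to B(H)$ be ucp with commuting ranges. We must show $(\varphi\cdot\Phi)^{(n)}(z)\ge0$. The plan is to dilate $\Phi$ to a product $\tau\cdot\pi$ and to carry $\varphi$ along so that it still commutes with both. Stinespring's construction for the $A$-variable does this, since $A$ acts on one leg of $A\otimes H$ and the commutant of $\Phi$ acts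 on the other.

\emph{The space and the map $\pi$.} The map $a\mapsto\Phi(1\otimes a)$ is ucp by (T2). Let $(K,\pi,V)$ be its Stinespring dilation: $K$ is the Hausdorff completion of the algebraic tensor product $A\otimes H$ for the positive semidefinite form $\langle a\otimes\xi,b\otimes\eta\rangle=\langle\Phi(1\otimes b^*a)\xi,\eta\rangle$, the representation is $\pi(c)(a\otimes\xi)=ca\otimes\xi$, and $V\xi=1\otimes\xi$ is an isometry.

\emph{The map $\tau$.} For $t\in\mathcal T$ define a sesquilinear form on $A\otimes H$ by $\beta_t(a\otimes\xi,b\otimes\eta)=\langle\Phi(t\otimes b^*a)\xi,\eta\rangle$; this is where the product of $A$ is needed. Let $[t_{ij}]\in M_m(\mathcal T)^+$ and $k_i=\sum_la_{il}\otimes\xi_{il}$. The matrix $[t_{ij}\otimes a_{il}^*a_{jl'}]_{(i,l),(j,l')}$ is positive over $\mathcal T\otimes_{\mathrm c}A$: for commuting ucp maps $\varphi',\psi'$, its image is the Schur product of the positive matrices $[\varphi'(t_{ij})]_{(i,l),(j,l')}$ and $[\psi'(a_{il}^*a_{jl'})]$, and Lemma~\ref{lem:schur} applies. Applying the cp map $\Phi$,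
\begin{equation}\label{eq:tau}
\sum_{i,j}\beta_{t_{ij}}(k_j,k_i)=\sum_{i,j,l,l'}\langle\Phi(t_{ij}\otimes a_{il}^*a_{jl'})\xi_{jl'},\xi_{il}\rangle\ge0 .
\end{equation}
If $0\le t\le c1$, then \eqref{eq:tau} for $t$ and $c1-t$ gives $0\le\beta_t(k,k)\le c\langle k,k\rangle$, and the Cauchy--Schwarz inequality for $\beta_t$ gives $|\beta_t(k,k')|\le c\|k\|\|k'\|$. So $\beta_t$ passes to $K$ and equals $\langle\tau(t)\,\cdot\,,\,\cdot\,\rangle$ for a bounded operator $\tau(t)$. Positive elements span $\mathcal T$, so this defines a linear map $\tau:\mathcal T\to B(K)$; it is unital because $\beta_1$ is the inner product, and cp by \eqref{eq:tau}. It commutes with $\pi(A)$: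
\[
\langle\tau(t)\pi(c)(a\otimes\xi),b\otimes\eta\rangle=\langle\Phi(t\otimes b^*ca)\xi,\eta\rangle=\langle\tau(t)(a\otimes\xi),\pi(c)^*(b\otimes\eta)\rangle .
\]

\emph{The map $\sigma$.} Let $\mathcal N$ be the commutant of the range of $\Phi$, a von Neumann algebra containing $\varphi(\mathcal S_1)$. For $y\in\mathcal N$ put $\sigma(y)(a\otimes\xi)=a\otimes y\xi$. Given $a_1,\dots,a_m$, the matrix $M=[\Phi(1\otimes a_i^*a_j)]\ge0$ commutes with $1_m\otimes y$ and $1_m\otimes y^*$, so
\[
(1_m\otimes y)^*M(1_m\otimes y)=M^{1/2}(1_m\otimes y^*y)M^{1/2}\le\|y\|^2M .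
\]
This says $\|\sum_ia_i\otimes y\xi_i\|\le\|y\|\,\|\sum_ia_i\otimes\xi_i\|$, so $\sigma(y)$ extends to $K$. The map $\sigma$ is unital and multiplicative, commutes with $\pi(A)$, and satisfies $\sigma(y)V=Vy$. Since $y$ commutes with $\Phi(t\otimes b^*a)$,
\[
\langle\tau(t)\sigma(y)(a\otimes\xi),b\otimes\eta\rangle=\langle\Phi(t\otimes b^*a)\xi,y^*\eta\rangle=\langle\tau(t)(a\otimes\xi),\sigma(y^*)(b\otimes\eta)\rangle .
\]
For $t=1$ this gives $\sigma(y)^*=\sigma(y^*)$, so $\sigma$ is a $*$-homomorphism and $V^*\sigma(y)=yV^*$; for general $t$ it then says that $\sigma(y)$ commutes with $\tau(t)$.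

\emph{Conclusion.} The maps $\sigma\varphi,\tau,\pi$ are ucp with pairwise commuting ranges. Since $\langle\tau(t)\pi(a)V\xi,V\eta\rangle=\beta_t(a\otimes\xi,1\otimes\eta)=\langle\Phi(t\otimes a)\xi,\eta\rangle$, we have $V^*\sigma(\varphi(s))\tau(t)\pi(a)V=\varphi(s)\Phi(t\otimes a)$. Hence $(\varphi\cdot\Phi)^{(n)}(z)$ is the compression by $1_n\otimes V$ of $(\sigma\varphi\cdot\tau\cdot\pi)^{(n)}(z)\ge0$.
\end{proof}

\begin{remark}
The hypothesis cannot be dropped: the element of Theorem~\ref{thm:A} is jointly positive but not positive in the left bracketing. Nor is it enough that the factor outside the bracket be a C*-algebra. If $A$ is not nuclear, $\mathcal W_2\otimes_{\mathrm c}(\mathcal W_2\otimes_{\mathrm c}A)$ has the joint cones, so by Theorem~\ref{thm:C} the bracketing $(\mathcal W_2\otimes_{\mathrm c}\mathcal W_2)\otimes_{\mathrm c}A$ does not.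
\end{remark}

\section{Nuclearity}\label{sec:nuclear}

We recall the facts needed for Theorem~\ref{thm:C}.
\begin{enumerate}
\item[(N1)] A C*-algebra $A$ is nuclear if and only if there are nets of ucp maps $\alpha_\nu:A\to M_{d_\nu}$ and $\beta_\nu:M_{d_\nu}\to A$ with $\|\beta_\nu\alpha_\nu(a)-a\|\to0$ for all $a\in A$.
\item[(N2)] A von Neumann algebra $\mathcal M\subseteq B(H)$ is \emph{injective} if there is a ucp map $B(H)\to\mathcal M$ that is the identity on $\mathcal M$; this depends only on the $*$-isomorphism class of $\mathcal M$. The commutant of an injective von Neumann algebra is injective (Tomiyama). If $A^{**}$ is injective, then $A$ is nuclear (Connes; Choi--Effros). In the universal representation $A\subseteq B(H)$ one has $A''\cong A^{**}$.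
\item[(N3)] For $P=[P_{ij}]\in M_d(\mathcal T)$ and $Q=[Q_{kl}]\in M_{d'}(\mathcal R)$ let $P\otimes Q\in M_{dd'}(\mathcal T\otimes\mathcal R)$ have entries $P_{ij}\otimes Q_{kl}$. A matrix $z\in M_n(\mathcal T\otimes\mathcal R)$ is positive in the \emph{maximal} tensor product $\mathcal T\otimes_{\max}\mathcal R$ if for every $\varepsilon>0$ one can write $z+\varepsilon1_n=\gamma(P\otimes Q)\gamma^*$ with $P\ge0$, $Q\ge0$ and a scalar matrix $\gamma\in M_{n,dd'}$. If $A$ is a unital C*-algebra, then $\mathcal T\otimes_{\mathrm c}A=\mathcal T\otimes_{\max}A$ \cite{KPTT}.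
\item[(N4)] Let $\theta:C\to B(H)$ be a ucp map on a C*-algebra with minimal Stinespring dilation $\theta=V^*\varpi(\cdot)V$. There is a unital $*$-homomorphism $\sigma:\theta(C)'\to\varpi(C)'$ with $\sigma(y)V=Vy$ \cite[Thm.~1.3.1]{Arv}. This is also the map $\sigma$ in the proof of Proposition~\ref{prop:joint} for $\mathcal T=\mathbb C$.
\item[(N5)] The ucp maps $B(H)\to B(H')$ form a compact set for pointwise weak* convergence, by the theorems of Tychonoff and Banach--Alaoglu. For fixed $g$, the map $T\mapsto[g,T]=gT-Tg$ is weak* continuous, and norm balls are weak* closed.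
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:C}, \textup{(i)}$\Rightarrow$\textup{(ii)}$\Rightarrow$\textup{(iii)}]
The second implication is a special case. For the first, Proposition~\ref{prop:joint} shows that the right bracketing has the joint cones, so we must show the same for the left one. Let $z=[z_{ll'}]\in M_n(\mathcal S_1\otimes\mathcal S_2\otimes A)$ be jointly positive and let $\Phi:\mathcal S_1\otimes_{\mathrm c}\mathcal S_2\to B(H)$ and $\psi:A\to B(H)$ be ucp with commuting ranges. Nuclearity lets us replace $A$ by a matrix algebra, which can be absorbed into the matrix level.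

Fix ucp maps $\alpha:A\to M_d$ and $\beta:M_d\to A$. Define $x_{(l,i),(l',j)}\in\mathcal S_1\otimes\mathcal S_2$ by $(\mathrm{id}\otimes\alpha)(z_{ll'})=\sum_{i,j}x_{(l,i),(l',j)}\otimes E_{ij}$, and let $x\in M_{nd}(\mathcal S_1\otimes\mathcal S_2)$ be the matrix they form. If $\varphi_1,\varphi_2$ are commuting ucp maps into $B(H')$, then $\varphi_1\otimes1$, $\varphi_2\otimes1$, $1\otimes\alpha$ are pairwise commuting ucp maps into $B(H'\otimes\mathbb C^d)$, and their product sends $z$ to $(\varphi_1\cdot\varphi_2)^{(nd)}(x)$. Joint positivity of $z$ thus gives $x\in M_{nd}(\mathcal S_1\otimes_{\mathrm c}\mathcal S_2)^+$, and so $[\Phi(x_{(l,i),(l',j)})]\ge0$. Let $\omega=\psi\beta$. Since $[E_{ij}]\in M_d(M_d)^+$, the padded matrix $[\omega(E_{ij})]_{(l,i),(l',j)}$ is positive, and its entries lie in $\psi(A)$ and commute with the range of $\Phi$. By Lemma~\ref{lem:schur} the Schur product $Z$ of these two matrices is positive. With $R:H^{nd}\to H^n$, $(R\xi)_l=\sum_i\xi_{(l,i)}$,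
\[
(\Phi\cdot\psi\beta\alpha)^{(n)}(z)=\Bigl[\sum_{i,j}\Phi(x_{(l,i),(l',j)})\,\omega(E_{ij})\Bigr]_{l,l'}=RZR^*\ge0 .
\]
Take $\alpha=\alpha_\nu$, $\beta=\beta_\nu$ from (N1). The entries of $z$ are finite sums of elementary tensors, so the left side converges in norm to $(\Phi\cdot\psi)^{(n)}(z)$, which is therefore positive.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}, \textup{(iii)}$\Rightarrow$\textup{(i)}]
Let $A\subseteq B(H)$ be the universal representation. By (N2) it suffices to construct a ucp map $B(H)\to A'$ that is the identity on $A'$. Hypothesis (iii) concerns four self-adjoint contractions at a time, but at any matrix level. Step~1 encodes a finite set of unitaries of $A$ in four symmetries of $M_n(A)$. Step~2 uses (iii) to obtain them, up to a factor $1+\varepsilon$, as images of symmetries of a matrix algebra under a ucp map. In the Stinespring dilation of such a map the commutant is a full $B(L)$, where (F1) applies; Steps~3 and~4 exploit this.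

\emph{Step 1: four symmetries.} Let $F=\{u_1,\dots,u_m\}$ be a nonempty finite set of unitaries of $A$ and $n=2m$. In $M_n(A)\subseteq B(H^n)$ let
\[
g_1=\bigoplus_{j=1}^m\begin{pmatrix}0&u_j\\u_j^*&0\end{pmatrix},\qquad g_4=1_n-2E_{11},
\]
and let $g_2$, $g_3$ be the permutation matrices of $(2\;3)(4\;5)\cdots(2m-2\;\;2m-1)$ and $(1\;2)(3\;4)\cdots(2m-1\;\;2m)$; for $m=1$, $g_2=1_n$. These are symmetries, and we claim that $\{g_1,\dots,g_4\}'\subseteq1_n\otimes F'$. Let $T$ commute with all $g_i$. Then $T$ commutes with $E_{11}$ and with the permutation matrices of the group generated by the two permutations. This group is transitive, since the two permutations link $1,2,3,\dots,2m$ in a chain, so $T$ commutes with every $E_{jj}$ and $T=\operatorname{diag}(y_1,\dots,y_n)$. Commutation with $g_3$ gives $y_{2j-1}=y_{2j}$ and with $g_2$ gives $y_{2j}=y_{2j+1}$, so $T=1_n\otimes y$. Commutation with $g_1$ gives $yu_j=u_jy$ for all $j$.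

\emph{Step 2: factoring through a matrix algebra.} By Proposition~\ref{prop:right}, $z=1_n+\sum_{i=1}^4w_i\otimes g_i$ is positive in the right bracketing of $(\mathcal W_2,\mathcal W_2,A)$. By (iii) and (N3) it is positive in $M_n((\mathcal W_2\otimes_{\mathrm c}\mathcal W_2)\otimes_{\max}A)$. Fix $\varepsilon>0$ and write $z+\varepsilon1_n=\gamma(P\otimes Q)\gamma^*$ with $P\in M_d(\mathcal W_2\otimes_{\mathrm c}\mathcal W_2)^+$, $Q\in M_{d'}(A)^+$, $\gamma\in M_{n,dd'}$. Expand $P$ in the basis $1,\ s_x\otimes1,\ 1\otimes s_y,\ w_i$ of $\mathcal W_2\otimes\mathcal W_2$, and let $B_0,B_i\in M_d$ be the coefficients of $1$ and $w_i$. By Lemma~\ref{lem:retract}(b), $\kappa^{(d)}(P)=1\otimes B_0+\sum_is_i\otimes B_i$ is positive, so $B_0\pm B_i\ge0$ for $i=1,\dots,4$.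

The map $\theta:M_d\to M_n(A)$, $\theta(B)=\gamma(B\otimes Q)\gamma^*$, is cp, since tensoring with a positive matrix and conjugating by a scalar matrix are cp operations. If $P=\sum_bb\otimes B_b$ over the basis elements $b$, then $\gamma(P\otimes Q)\gamma^*=\sum_bb\otimes\theta(B_b)$. Comparing coefficients with $z+\varepsilon1_n$ gives $\theta(B_0)=(1+\varepsilon)1_n$ and $\theta(B_i)=g_i$.

We normalize $\theta$ to be unital. If $B_0v=0$, then $\pm\langle B_iv,v\rangle\ge0$, so $\langle(B_0+B_i)v,v\rangle=0$; as $B_0+B_i\ge0$ this forces $B_iv=0$. So the self-adjoint matrix $B_i$ lives on the range of $B_0$. Let $J$ be the inverse of $B_0^{1/2}$ on that range, extended by $0$ on $\ker B_0$. Then $C_i=JB_iJ$ is a self-adjoint contraction with $B_i=B_0^{1/2}C_iB_0^{1/2}$. The map $\theta_1(C)=(1+\varepsilon)^{-1}\theta(B_0^{1/2}CB_0^{1/2})$ is ucp with $\theta_1(C_i)=(1+\varepsilon)^{-1}g_i$. Let $\theta_2:M_{2d}\to M_n(A)$ be the compression to the upper-left $d\times d$ corner followed by $\theta_1$, and let $c_i=\widehat{C_i}\in M_{2d}$ be the symmetries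 of (F3). Then $\theta_2$ is ucp and $\theta_2(c_i)=(1+\varepsilon)^{-1}g_i$.

\emph{Step 3: maps that fix $A'$ and almost commute with the $g_i$.} Let $\theta_2=V^*\varpi(\cdot)V$ be the minimal Stinespring dilation of $\theta_2:M_{2d}\to B(H^n)$, and let $\sigma$ be as in (N4). The range of $\theta_2$ lies in $M_n(A)$, so $1_n\otimes A'\subseteq\theta_2(M_{2d})'$. A unital representation of $M_{2d}$ is unitarily equivalent to $c\mapsto c\otimes1$ on $\mathbb C^{2d}\otimes L$, so $\varpi(M_{2d})'\cong B(L)$ for a Hilbert space $L$. By (F1), the map $y\mapsto\sigma(1_n\otimes y)$ on $A'$ extends to a ucp map $\widetilde\sigma:B(H)\to\varpi(M_{2d})'$. Put $\Psi_\varepsilon(y)=V^*\widetilde\sigma(y)V$, a ucp map $B(H)\to B(H^n)$. For $y\in A'$, $\Psi_\varepsilon(y)=V^*V(1_n\otimes y)=1_n\otimes y$.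

Let $\Delta_i=\varpi(c_i)V-Vg_i$. Here it matters that $c_i$ and $g_i$ are symmetries and not merely contractions: using $c_i^2=1$, $g_i^2=1$ and $V^*\varpi(c_i)V=(1+\varepsilon)^{-1}g_i$,
\[
\Delta_i^*\Delta_i=1-\tfrac2{1+\varepsilon}\,g_i^2+g_i^2=\tfrac{2\varepsilon}{1+\varepsilon}\,1 ,
\]
so $\|\Delta_i\|\le\sqrt{2\varepsilon}$. Since $\varpi(c_i)$ commutes with $\widetilde\sigma(y)$,
\[
[g_i,\Psi_\varepsilon(y)]=(Vg_i)^*\widetilde\sigma(y)V-V^*\widetilde\sigma(y)Vg_i=-\Delta_i^*\widetilde\sigma(y)V+V^*\widetilde\sigma(y)\Delta_i ,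
\]
and therefore $\|[g_i,\Psi_\varepsilon(y)]\|\le2\sqrt{2\varepsilon}\,\|y\|$ for all $y\in B(H)$.

\emph{Step 4: limits.} By (N5), a subnet of $(\Psi_\varepsilon)_{\varepsilon\to0}$ converges pointwise weak* to a ucp map $\Psi$ with $[g_i,\Psi(y)]=0$ for all $i,y$ and $\Psi(y)=1_n\otimes y$ for $y\in A'$. By Step~1, $\Psi(y)=1_n\otimes\Psi_F(y)$ with $\Psi_F(y)\in F'$. The map $\Psi_F:B(H)\to B(H)$ is ucp, as a corner of $\Psi$, and is the identity on $A'$. Direct the sets $F$ by inclusion and let $\mathcal E$ be the limit of a convergent subnet of $(\Psi_F)_F$. For a unitary $u\in A$, $\Psi_F(y)$ commutes with $u$ as soon as $u\in F$, so $\mathcal E(y)$ commutes with $u$. The unitaries span $A$, so $\mathcal E$ is a ucp map $B(H)\to A'$ that is the identity on $A'$. Thus $A'$ is injective, hence so is $A''\cong A^{**}$, and $A$ is nuclear by (N2).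
\end{proof}

\section{Triples for which associativity holds}\label{sec:positive}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
If $\mathcal S_2$ is a C*-algebra, it lies inside the bracket in both bracketings, so both have the joint cones by Proposition~\ref{prop:joint}. If two factors are C*-algebras and $\mathcal S_2$ is not among them, they are $\mathcal S_1$ and $\mathcal S_3$; then $\mathcal S_1$ gives the joint cones for the left bracketing and $\mathcal S_3$ for the right one.

An operator system of dimension $1$ is $\mathbb C$. One of dimension $2$ contains a non-scalar element, whose real or imaginary part $h=h^*$ is non-scalar; after an affine change we may assume $0\le h\le1$ with $0$ and $1$ in the spectrum of $h$, and the system is $\operatorname{span}\{1,h\}$. By the functional calculus, $1\otimes B_0+h\otimes B_1\ge0$ if and only if $B_0+\mu B_1\ge0$ for all $\mu$ in the spectrum of $h$. Since this spectrum lies in $[0,1]$ and contains the endpoints, convexity reduces the condition to $\mu=0,1$. Hence $1\mapsto(1,1)$, $h\mapsto(0,1)$ is a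 unital complete order isomorphism onto $\ell^\infty_2$. Both $\mathbb C$ and $\ell^\infty_2$ are nuclear C*-algebras: in (N1) take the diagonal embedding in a matrix algebra and the projection onto the diagonal. By (T1) we may therefore replace a factor of dimension at most $2$ by a nuclear C*-algebra. If it is the middle factor, the first case applies. If it is the last factor, Theorem~\ref{thm:C}, (i)$\Rightarrow$(ii), applies. If it is the first factor, we reverse the order: by (T1), associativity holds for $(\mathcal S_1,\mathcal S_2,\mathcal S_3)$ if and only if it holds for $(\mathcal S_3,\mathcal S_2,\mathcal S_1)$.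
\end{proof}

\begin{thebibliography}{9}

\bibitem{Arv} Arveson, \emph{Subalgebras of C*-algebras}.

\bibitem{BR} David P. Blecher and Travis B. Russell, \emph{Real operator systems}, arXiv:2502.12126 (2025).

\bibitem{KPTT} Kavruk, Paulsen, Todorov and Tomforde, \emph{Tensor products of operator systems}, J. Funct. Anal. 261 (2011).

\end{thebibliography}
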